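\title{Rational group actions by regular automorphisms are regular}

\begin{abstract}
Let an algebraic group $G$ act rationally on a variety $X$ over an algebraically closed field. We prove that the elements of $G$ whose birational map is defined at every point of $X$ form a closed subgroup, and that this subgroup acts regularly on $X$. In particular, a rational action by regular automorphisms is a regular action; this proves a conjecture posed in a paper of Kraft. Every closed subgroup of $G$ arises in this way. The main tool is the fact that, for a general member of an algebraic family of rational maps, the domain of definition of the member is the slice of the domain of definition of the family.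
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field. A \emph{variety} is a reduced separated scheme of finite type over $k$, not necessarily irreducible. An \emph{algebraic group} is a variety with a group structure whose multiplication and inversion are morphisms; it need not be linear or connected. ``Point'' means closed point unless the language of schemes is used. For a subset $U\subset Z\times X$ and a point $z\in Z$, the \emph{slice} of $U$ at $z$ is $U_z=\{x\in X:(z,x)\in U\}$.

A \emph{rational map} $\phi\colon X\dashrightarrow Y$ is an equivalence class of pairs $(U,\phi_U)$, where $U\subset X$ is open and dense and $\phi_U\colon U\to Y$ is a morphism; two pairs are equivalent if the morphisms agree on the intersection of the open sets. The \emph{domain of definition} $\operatorname{Dom}(\phi)$ is the union of all such $U$, and $\phi$ is \emph{everywhere defined} if $\operatorname{Dom}(\phi)=X$. A rational map is \emph{birational} if it is dominant and has a rational inverse. The birational self-maps of $X$ form a group $\operatorname{Bir}(X)$, which contains the group $\operatorname{Aut}(X)$ of regular automorphisms.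

To say that a birational map depends algebraically on a parameter, one uses the following notion. A map $\phi\colon Z\to\operatorname{Bir}(X)$ from a variety $Z$ is a \emph{morphism} if there is a dense open set $U\subset Z\times X$ such that
\begin{enumerate}
\item[(i)] $(z,x)\mapsto\phi(z)(x)$ is a morphism $U\to X$;
\item[(ii)] for every $z\in Z$ the slice $U_z$ is dense in $X$;
\item[(iii)] for every $z\in Z$ the birational map $\phi(z)$ is defined on $U_z$.
\end{enumerate}
The morphism in (i) represents a rational map $Z\times X\dashrightarrow X$. It does not depend on $U$, because two choices of $U$ give the same values $\phi(z)(x)$ on their intersection. A \emph{rational action} of an algebraic group $G$ on $X$ is a morphism $\rho\colon G\to\operatorname{Bir}(X)$, $g\mapsto\rho_g$, that is a group homomorphism. We write $\rho$ also for the rational map $G\times X\dashrightarrow X$, and we call the action \emph{regular} if this rational map is everywhere defined.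

Rational actions arise by transporting regular actions along birational maps. Let $G$ act regularly on $X'$, and let $\pi$ be an isomorphism from a dense open set $X_0\subset X$ onto a dense open set $X_0'\subset X'$. Then $\rho_g=\pi^{-1}g\pi$ is a rational action on $X$: the set $U=\{(g,x):x\in X_0,\ g\pi(x)\in X_0'\}$ is open, and its slices $\pi^{-1}(X'_0\cap g^{-1}X'_0)$ are dense, so $U$ is dense. For example, the action of $\mathrm{PGL}_2$ on $\mathbb P^1$ gives the rational action $\rho_g(x)=(ax+b)/(cx+d)$ on $\mathbb A^1$. Here $\rho_g$ is everywhere defined exactly when $c=0$; these $g$ form a closed subgroup, which acts regularly on $\mathbb A^1$.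

The following conjecture is posed in Kraft's paper \cite{Kraft}.
\begin{quote}
\emph{Let $\rho\colon G\to\operatorname{Bir}(X)$ be a rational action. If $\rho(G)\subset\operatorname{Aut}(X)$, then $\rho$ is a regular action.}
\end{quote}
The hypothesis concerns each $\rho_g$ separately, and the conclusion concerns the dependence on $(g,x)$ jointly. The two are linked by the inclusion $\operatorname{Dom}(\rho)_g\subset\operatorname{Dom}(\rho_g)$, which points in the wrong direction: the hypothesis says that the larger set is $X$, and one wants this for the smaller set. For families of rational maps without a group law, the separate statement does not imply the joint one.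

\begin{example}\label{ex:blowup-plane}
Let $\phi\colon\mathbb A^1\times\mathbb A^1\dashrightarrow\mathbb P^1$, $\phi(z,x)=[z:x]$. It is defined away from the origin. It is not defined at the origin, since it takes the constant value $[1:c]$ on the punctured line $x=cz$, for every $c\in k$. Yet each member $\phi_z=\phi(z,\cdot)$ of the family is everywhere defined on $\mathbb A^1$: for $z\neq0$ by the formula, and for $z=0$ because $\phi_0$ is the constant map with value $[0:1]$.
\end{example}

In this example a single parameter, $z=0$, is exceptional. A group is homogeneous, and when every $\rho_g$ is an automorphism no element should be more exceptional than another, so one guesses that the conjecture holds. It does.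

\begin{theorem}\label{thm:conj}
If $\rho\colon G\to\operatorname{Bir}(X)$ is a rational action with $\rho(G)\subset\operatorname{Aut}(X)$, then $\rho$ is a regular action.
\end{theorem}

We deduce this from a statement about arbitrary rational actions, modeled on the example of $\mathrm{PGL}_2$.

\begin{theorem}\label{thm:main}
Let $\rho\colon G\to\operatorname{Bir}(X)$ be a rational action, and let
\[
M=\{g\in G:\operatorname{Dom}(\rho_g)=X\}.
\]
Then $M$ is a closed subgroup of $G$, $M=\rho^{-1}(\operatorname{Aut}(X))$, and $\rho|_M$ is a regular action of $M$ on $X$. In particular, if $S\subset G$ is a subset contained in no proper closed subgroup (for example, a dense subgroup) and $\rho_s$ is everywhere defined for all $s\in S$, then $\rho$ is regular.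
\end{theorem}

Theorem~\ref{thm:conj} is the case $M=G$. It is known that for \emph{affine} $X$ a rational action is regular as soon as $\rho(\Gamma)\subset\operatorname{Aut}(X)$ for some dense subgroup $\Gamma\subset G$. We do not use this fact; Theorem~\ref{thm:main} gives it for arbitrary $X$.

Two special cases show the content of Theorem~\ref{thm:main}. In characteristic zero, a closed subgroup of the additive group $\mathbb G_a$ that contains $1$ contains the infinite set $\mathbb Z$ and so equals $\mathbb G_a$; hence a rational action of $\mathbb G_a$ is regular as soon as the single map $\rho_1$ is everywhere defined. And a birational morphism $X\to X$ that is not an automorphism, such as $(x,y)\mapsto(x,xy)$ on $\mathbb A^2$, is not of the form $\rho_g$ for any rational action $\rho$ of an algebraic group.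

Nothing more can be said about $M$ in general.

\begin{proposition}\label{prop:sharp}
Every closed subgroup $H\subset G$ occurs as $M$ for some rational action of $G$.
\end{proposition}

So the subgroups of $G$ of the form $\rho^{-1}(\operatorname{Aut}(X))$, for a rational action $\rho$ of $G$ on some variety $X$, are exactly the closed subgroups.

The proof of Theorem~\ref{thm:main} has a geometric half and a group-theoretic half. The geometric half (Section~\ref{sec:slices}) shows that in any family of rational maps the exceptional parameters, those for which the member is defined at more points than the family, lie in a nowhere dense closed set. This produces one group element $m_0$ with $\{m_0\}\times X$ inside the domain of the action. The group-theoretic half (Section~\ref{sec:group}) spreads this one full slice over the group by translation. Section~\ref{sec:Ga} carries out both halves by hand for $\mathbb G_a$ acting on affine space, and Section~\ref{sec:examples} contains the examples that mark the limits of the results.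

\section{Rational maps between reducible varieties}\label{sec:prelim}

Since $k$ is algebraically closed, a product of varieties is a variety, every point has residue field $k$, and the scheme-theoretic fiber of $Z\times X\to Z$ over a point $z$ is $X$. We use the following facts.

\begin{enumerate}
\item[(R1)] \emph{Two morphisms of varieties $T\to Y$ that agree on a dense set of points are equal.} The set where they agree is the preimage of the diagonal of $Y$, which is closed because $Y$ is separated; and a morphism of varieties is determined by its values on points because the source is reduced.

\item[(R2)] \emph{Enlarging the domain.} The representatives of $\phi\colon T\dashrightarrow Y$ glue to a morphism on $D=\operatorname{Dom}(\phi)$. If $T'\subset T$ is open and $\psi\colon T'\to Y$ is a morphism that agrees with $\phi$ on a dense subset of $T'\cap D$, then $T'\subset D$: by (R1), $\psi$ and $\phi$ agree on $T'\cap D$, so they glue to a representative on $T'\cup D$. In particular $\operatorname{Dom}(\phi|_{T_1})=D\cap T_1$ for every open $T_1\subset T$.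

\item[(R3)] \emph{An open set $U\subset Z\times X$ with all slices $U_z$ dense in $X$ is dense.} A nonempty open set $O\subset Z\times X$ has a nonempty open slice $O_z$, and $O_z$ meets $U_z$.

\item[(R4)] \emph{Composition in $\operatorname{Bir}(X)$.} Let $\tau\colon X\dashrightarrow X$ be dominant and let $X_1,\dots,X_r$ be the irreducible components of $X$. The $r$ irreducible closed sets $\overline{\tau(X_i\cap\operatorname{Dom}\tau)}$ cover $X$, so each of the $r$ components is one of them; thus $\tau$ maps each component dominantly to a component. Hence the preimage of a dense open set is dense, and for $\sigma,\tau\in\operatorname{Bir}(X)$ the product $\sigma\tau$ is represented by $\sigma\circ\tau$ on $\tau^{-1}(\operatorname{Dom}\sigma)$. If $\sigma$ is everywhere defined and $(V,\tau_V)$ represents $\tau$, then $(V,\sigma\circ\tau_V)$ represents $\sigma\tau$.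

\item[(R5)] \emph{Slices of an action.} Let $\rho$ be a rational action, with $U$ as in (i)--(iii) and $D=\operatorname{Dom}(\rho)\supset U$. Then $D_g\supset U_g$ is dense in $X$, and $x\mapsto\rho(g,x)$ agrees with $\rho_g$ on $U_g$. So $x\mapsto\rho(g,x)$ on $D_g$ represents $\rho_g$, by (R1). Thus a rational action is the same as a rational map $\rho\colon G\times X\dashrightarrow X$ whose domain has dense slices and whose members $\rho(g,\cdot)$ are birational and define a homomorphism $G\to\operatorname{Bir}(X)$; for the converse, take $U=\operatorname{Dom}(\rho)$.
\end{enumerate}

\section{The additive group acting on affine space}\label{sec:Ga}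

We prove Theorem~\ref{thm:conj} for $G=\mathbb G_a$ and $X=\mathbb A^n$, where unique factorization makes all domains explicit. A rational function $p/q$ on $\mathbb A^N$ with $p,q$ coprime polynomials has domain exactly $\{q\neq0\}$: if $p/q=p'/q'$ with $q'(w)\neq0$, then $pq'=p'q$, so $q$ divides $q'$ and $q(w)\neq0$.

Write $\rho(t,x)=(p_1/q_1,\dots,p_n/q_n)$ with $p_i,q_i\in k[t,x_1,\dots,x_n]$ coprime. Then $D=\operatorname{Dom}(\rho)=\{q_1\cdots q_n\neq0\}$. Since $D_c$ is dense, the polynomials $q_i(c,x)$ are nonzero for each $c\in k$, and $\rho_c$ has coordinates $p_i(c,x)/q_i(c,x)$. The inclusion $D_c\subset\operatorname{Dom}(\rho_c)$ can be strict only if some $p_i(c,x)$ and $q_i(c,x)$ acquire a common factor.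

\emph{For all but finitely many $c$ there is no common factor.} Fix $i$ and write $p=p_i$, $q=q_i$. Each irreducible component $C$ of the zero set $V(p,q)\subset\mathbb A^{n+1}$ has dimension at most $n-1$, since a component of dimension $n$ would be the zero set of an irreducible polynomial dividing both $p$ and $q$. Exclude the finitely many $c$ for which some $C$ lies in the hyperplane $t=c$. For the other $c$, each $C\cap\{t=c\}$ is a proper closed subset of $C$, so the common zeros of $p(c,x)$ and $q(c,x)$ in $\mathbb A^n$ have dimension at most $n-2$ and contain no hypersurface. So these polynomials are coprime. Therefore $\operatorname{Dom}(\rho_c)=D_c$ for all but finitely many $c$. As $\rho_c$ is everywhere defined, there is a $c$ with $\{c\}\times\mathbb A^n\subset D$.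

\emph{The set $D$ is stable under translation in $t$.} Fix $s\in k$. The group law gives $\rho(s+t,x)=\rho_s(\rho(t,x))$ on a dense open subset of $\mathbb A^{n+1}$. The right side is a morphism on $D$, because $\rho_s$ is a morphism on all of $\mathbb A^n$. The left side has coordinates $p_i(s+t,x)/q_i(s+t,x)$, still in lowest terms. Hence $q_i(s+t,x)\neq0$ for $(t,x)\in D$; that is, $(s+t,x)\in D$. The translates of $\{c\}\times\mathbb A^n$ cover $\mathbb A^{n+1}$, so $\rho$ is regular.

On affine space one could also finish without the group law: $q_i(c,x)$ is a nonzero constant for infinitely many $c$, so $q_i\in k[t]$, and $q_i$ has no root because all slices of $D$ are nonempty. Example~\ref{ex:blowup-plane} shows that such a shortcut does not exist for general targets, while the translation argument carries over without change. The first step does not carry over: on a general variety there are no fractions in lowest terms, and one needs another object that records where a rational map is defined and that behaves well under restriction to a general fiber.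

\section{The domain of a general member of a family}\label{sec:slices}

\begin{proposition}\label{prop:key}
Let $Z,X,Y$ be varieties, and let $\phi\colon Z\times X\dashrightarrow Y$ be a rational map with domain $D$ such that $D_z$ is dense in $X$ for all $z\in Z$. Let $\phi_z\colon X\dashrightarrow Y$ be the rational map represented by $x\mapsto\phi(z,x)$ on $D_z$. Then there is a dense open set $Z_0\subset Z$ such that $\operatorname{Dom}(\phi_z)=D_z$ for all $z\in Z_0$.
\end{proposition}

The object that replaces lowest terms is the closure $\Gamma$ of the graph of $\phi$. We show that $\phi$ is defined wherever the projection $\Gamma\to Z\times X$ is \'etale (Lemma~\ref{lem:etale}), that \'etaleness can be tested on a fiber over $Z$ in the presence of flatness (Lemma~\ref{lem:fiberwise}), and that a general fiber of $\Gamma$ is the closure of the graph of $\phi_z$ (Lemma~\ref{lem:generic}).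

\subsection{The graph closure determines the domain}

A morphism $f\colon U\to T$ of schemes of finite type over $k$ is \emph{\'etale at} a closed point $u$ if $\mathcal O_{T,f(u)}\to\mathcal O_{U,u}$ is flat and $\mathfrak m_{f(u)}\mathcal O_{U,u}=\mathfrak m_u$; no condition on residue fields is needed, as both are $k$. We use these standard facts.
\begin{enumerate}
\item[(E1)] The points where $f$ is \'etale are the closed points of an open subscheme of $U$, the \emph{\'etale locus}, on which $f$ is an \'etale morphism.
\item[(E2)] Open immersions are \'etale. \'Etale morphisms are open maps and are stable under composition and base change.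
\item[(E3)] The diagonal $U\to U\times_TU$ of an \'etale morphism is an open immersion.
\item[(E4)] An \'etale monomorphism is an open immersion \cite[17.9.1]{EGA}. A morphism is a monomorphism if and only if its diagonal is an isomorphism.
\end{enumerate}

Let $\phi\colon T\dashrightarrow Y$ be a rational map of varieties with domain $D$. Let $W=\{(w,\phi(w)):w\in D\}$, let $\Gamma$ be the closure of $W$ in $T\times Y$ with the reduced structure, and let $f\colon\Gamma\to T$ be the projection. Since $Y$ is separated, $W$ is closed in $D\times Y$. Hence $W=\Gamma\cap(D\times Y)=f^{-1}(D)$ is open and dense in $\Gamma$, and $f$ restricts to an isomorphism $W\to D$. We call $(\Gamma,W,f)$ the \emph{graph closure} of $\phi$.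

To extend $\phi$ near a point of $T$ one has to invert $f$ there. Bijectivity of $f$ is not enough. On the cuspidal curve $T=\{y^2=x^3\}$, the function $\phi=y/x$ has $\Gamma=\{(t^2,t^3,t)\}\cong\mathbb A^1$ and $f$ is bijective, but $\phi=t$ is not defined at the cusp: if $t=p/q$ with $p,q\in k[t^2,t^3]$ and $q(0)\neq0$, then $p=tq$ has a nonzero linear term. The right condition is infinitesimal.

\begin{lemma}\label{lem:etale}
The \'etale locus of $f\colon\Gamma\to T$ is $W$. In particular, if $f$ is \'etale at a point $\gamma\in\Gamma$, then $f(\gamma)\in D$.
\end{lemma}

\begin{proof}
Let $U\subset\Gamma$ be the \'etale locus. It contains $W$, since $f|_W$ is an open immersion. An \'etale map may have several sheets; we show that $f|_U$ has only one, because it has only one over the dense set $D$.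

Let $P=U\times_TU$, with structure map $\pi\colon P\to T$ and diagonal $\Delta\colon U\to P$. Then $\Delta$ is an open immersion by (E3), and a closed immersion because $U$ is separated. By (E2), $\pi$ is open. So a nonempty open set $O\subset P$ has nonempty open image, which meets $D$; thus $\pi^{-1}(D)$ is dense in $P$. Now $\pi^{-1}(D)=W\times_DW$, and $W\to D$ is an isomorphism, so $\pi^{-1}(D)\subset\Delta(U)$. Therefore $\Delta(U)$ is closed and dense, so it is all of $P$, and $\Delta$ is a surjective open immersion, that is, an isomorphism. By (E4), $f|_U$ is an open immersion.

So $f(U)$ is open in $T$, it contains $D=f(W)$, and $\psi=\operatorname{pr}_Y\circ(f|_U)^{-1}\colon f(U)\to Y$ is a morphism. For $w\in D$ the only point of $\Gamma$ over $w$ is $(w,\phi(w))$, so $\psi(w)=\phi(w)$. By (R2), $f(U)\subset D$, and hence $U\subset f^{-1}(D)=W$.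
\end{proof}

\subsection{Testing \'etaleness on a fiber}

For $T=Z\times X$, the information at hand is that $\phi_z$ is defined at $x$. This concerns only the fiber over $z$. Flatness over $Z$ carries it to the total space. We use the following form of Nakayama's lemma \cite[Thm.~8.4]{Matsumura}: if a ring $A$ is complete for the $I$-adic topology, $L$ is an $A$-module that is $I$-adically separated, and the images of $\omega_1,\dots,\omega_r\in L$ generate $L/IL$, then $\omega_1,\dots,\omega_r$ generate $L$. We also use that the completion $\hat S$ of a Noetherian local ring $S$ is Noetherian and faithfully flat over $S$, and that $\hat S/J\hat S$ is the completion of $S/J$ for every proper ideal $J$.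

\begin{lemma}\label{lem:fiberwise}
Let $f\colon\Gamma\to T$ be a morphism of varieties over a variety $Z$. Let $\gamma\in\Gamma$ be a point with image $z\in Z$, and put $R=\mathcal O_{Z,z}$, $S=\mathcal O_{T,f(\gamma)}$, $S'=\mathcal O_{\Gamma,\gamma}$. Suppose that $S'$ is flat over $R$ and that $S/\mathfrak m_RS\to S'/\mathfrak m_RS'$ is an isomorphism. Then $f$ is \'etale at $\gamma$.
\end{lemma}

The rings $S/\mathfrak m_RS$ and $S'/\mathfrak m_RS'$ are the local rings of the scheme-theoretic fibers $T_z$ and $\Gamma_z$ at $f(\gamma)$ and $\gamma$.

\begin{proof}
The isomorphism maps maximal ideal onto maximal ideal, so $\mathfrak m_{S'}=\mathfrak m_SS'+\mathfrak m_RS'=\mathfrak m_SS'$. It remains to prove that $S'$ is flat over $S$, and we do so by showing that $\hat S\to\hat S'$ is an isomorphism.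

The $\hat S$-module $\hat S'$ is separated for the $\mathfrak m_{\hat S}$-adic topology, and $\hat S'/\mathfrak m_{\hat S}\hat S'=\hat S'/\mathfrak m_{\hat S'}=k$ is generated by $1$. So $\hat S\to\hat S'$ is surjective; let $N$ be its kernel. The ring $\hat S'$ is flat over $S'$, hence over $R$, so $\operatorname{Tor}_1^R(\hat S',R/\mathfrak m_R)=0$. Tensoring $0\to N\to\hat S\to\hat S'\to0$ with $R/\mathfrak m_R$ therefore gives an exact sequence
\[
0\to N/\mathfrak m_RN\to\hat S/\mathfrak m_R\hat S\to\hat S'/\mathfrak m_R\hat S'\to0 .
\]
The last map is the completion of an isomorphism, so $N=\mathfrak m_RN\subset\mathfrak m_{\hat S}N$. As $N$ is a finitely generated ideal of $\hat S$, Nakayama's lemma gives $N=0$.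

Now let $L'\to L$ be an injection of $S$-modules and let $K$ be the kernel of $L'\otimes_SS'\to L\otimes_SS'$. Then $K\otimes_{S'}\hat S'$ is the kernel of $L'\otimes_S\hat S\to L\otimes_S\hat S$, which is zero. By faithful flatness $K=0$.
\end{proof}

\subsection{General fibers of the graph closure}

To apply Lemma~\ref{lem:fiberwise} we must identify the scheme $\Gamma_z$ with the graph of $\phi_z$ over $\operatorname{Dom}(\phi_z)$. For special $z$ the fiber is larger. In Example~\ref{ex:blowup-plane}, $\Gamma$ is the irreducible surface $\{zb=xa\}\subset\mathbb A^2\times\mathbb P^1$, where $[a:b]$ are the coordinates of $\mathbb P^1$. Its fiber over $z=0$ is $\{xa=0\}$, the union of the graph $\{a=0\}$ of $\phi_0$ and the extra curve $\{x=0\}$, which is all of $\Gamma\setminus W$. To exclude this, we enclose $\Gamma\setminus W$ locally in the zero set of a nonzerodivisor $s$ and make this zero set flat over the base, so that $s$ remains a nonzerodivisor on the fibers. That one property gives both density and reducedness.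

Recall that in a Noetherian ring every element of a minimal prime is a zerodivisor, so a nonzerodivisor $s$ has dense nonvanishing locus; in a reduced Noetherian ring the zerodivisors are exactly the elements of the minimal primes. Recall also generic freeness \cite[Thm.~24.1]{Matsumura}: if $A$ is a Noetherian domain, $B$ a finitely generated $A$-algebra and $L$ a finite $B$-module, then $L_a$ is free over $A_a$ for some $0\neq a\in A$.

\begin{lemma}\label{lem:generic}
In the setting of Proposition~\ref{prop:key}, assume that $Z$ is affine and irreducible, and let $(\Gamma,W,f)$ be the graph closure of $\phi$. There is a nonempty affine open set $Z_0\subset Z$ such that $\Gamma$ is flat over $Z$ at all points lying over $Z_0$, and for each $z\in Z_0$ the scheme-theoretic fiber $\Gamma_z\subset X\times Y$ is reduced and $W_z$ is dense in it.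
\end{lemma}

\begin{proof}
Let $A=\mathcal O(Z)$, a Noetherian domain. Cover $\Gamma$ by finitely many affine open sets $\operatorname{Spec}B$; each $B$ is reduced and finitely generated over $k$, hence over $A$. Fix one of them and let $I\subset B$ be the ideal of the closed set $\operatorname{Spec}B\setminus W$. Since $W\cap\operatorname{Spec}B$ is dense, this closed set contains no irreducible component, so $I$ lies in no minimal prime of $B$. By prime avoidance there is $s\in I$ outside all minimal primes. Then $s$ is a nonzerodivisor in $B$, and $\operatorname{Spec}B_s\subset W$. By generic freeness, applied finitely many times and taking the product of the elements obtained, there is $0\neq a\in A$ such that $B_a$ and $(B/sB)_a$ are free over $A_a$ for all the rings $B$ of the cover. Put $Z_0=\operatorname{Spec}A_a$. Freeness of the $B_a$ gives the flatness.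

Let $z\in Z_0$ have residue field $k(z)$ and put $\bar B=B\otimes_Ak(z)$; the schemes $\operatorname{Spec}\bar B$ cover $\Gamma_z$. Tensor the exact sequence $0\to B_a\xrightarrow{s}B_a\to(B/sB)_a\to0$ with $k(z)$ over $A_a$. Since $(B/sB)_a$ is free, $\operatorname{Tor}_1^{A_a}((B/sB)_a,k(z))=0$, so $s$ is a nonzerodivisor on $\bar B$. First, it follows that $\operatorname{Spec}\bar B_s$ is dense in $\operatorname{Spec}\bar B$; it lies in $W_z$, so $W_z$ is dense in $\Gamma_z$. Second, $\bar B\to\bar B_s$ is injective. Now $\operatorname{Spec}B_s$ is open in $W$, and $W\cong D$ is open in $Z\times X$, compatibly with the maps to $Z$. So $\operatorname{Spec}\bar B_s$ is isomorphic to an open subscheme of the fiber $X$ of $Z\times X$ over $z$, which is reduced. Hence $\bar B_s$ and its subring $\bar B$ are reduced.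
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The inclusion $D_z\subset\operatorname{Dom}(\phi_z)$ holds by definition. In each irreducible component of $Z$ choose a nonempty affine open set $Z_i$ that meets no other component. The $Z_i$ are open in $Z$, irreducible and disjoint, their union is dense, and $\operatorname{Dom}(\phi|_{Z_i\times X})=D\cap(Z_i\times X)$ by (R2). So we may treat each $Z_i$ separately and assume that $Z$ is affine and irreducible. Take $Z_0$ as in Lemma~\ref{lem:generic}, fix $z\in Z_0$, and put $V=\operatorname{Dom}(\phi_z)\supset D_z$.

The fiber $\Gamma_z$ is the closure in $X\times Y$ of $W_z=\{(x,\phi_z(x)):x\in D_z\}$. The graph $\Gamma'$ of the morphism $\phi_z\colon V\to Y$ is closed in $V\times Y$, and $W_z$ is dense in $\Gamma'\cong V$ because $D_z$ is dense in $X$. So $\Gamma_z\cap(V\times Y)$ and $\Gamma'$ are both the closure of $W_z$ in $V\times Y$. Both are reduced, so they are equal as closed subschemes, and $f$ induces an isomorphism from the open subscheme $\Gamma_z\cap(V\times Y)$ of $\Gamma_z$ onto the open subscheme $V$ of $X=(Z\times X)_z$.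

Let $x\in V$ and $\gamma=(z,x,\phi_z(x))\in\Gamma$. Then $\mathcal O_{\Gamma,\gamma}$ is flat over $\mathcal O_{Z,z}$, and $f$ induces an isomorphism of the local rings of the fibers at $\gamma$ and $(z,x)$. By Lemma~\ref{lem:fiberwise}, $f$ is \'etale at $\gamma$, and by Lemma~\ref{lem:etale}, $(z,x)=f(\gamma)\in D$. Thus $V\subset D_z$.
\end{proof}

\section{Spreading one slice over the group}\label{sec:group}

Compared with Section~\ref{sec:Ga}, Theorem~\ref{thm:main} presents three new difficulties. The set $M$ may miss the open subset of $G$ given by Proposition~\ref{prop:key}; only translations by elements of $M$ are known to preserve the domain; and $M$ is at first only a subset closed under multiplication, with no known topological property. We deal with them by working in the closure of $M$, in which $M$ is dense by construction.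

\begin{lemma}\label{lem:monoid}
Let $M$ be a subset of an algebraic group $G$ with $e\in M$ and $MM\subset M$. Then $H=\overline M$ is a closed subgroup of $G$.
\end{lemma}

\begin{proof}
Left and right translations are homeomorphisms of $G$. For $m\in M$ we have $mH=\overline{mM}\subset H$. So $Mh\subset H$ for $h\in H$, and $Hh=\overline{Mh}\subset H$. Thus $HH\subset H$. For $h\in H$ the chain of closed sets $H\supset hH\supset h^2H\supset\cdots$ stabilizes because $G$ is a Noetherian space. From $h^{n+1}H=h^nH$ we get $hH=H$, so $e\in hH$ and $h^{-1}\in H$.
\end{proof}

The descending chain condition is what produces inverses: in the topological group $\mathbb R$, the closed submonoid $[0,\infty)$ is not a group.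

\begin{lemma}\label{lem:translate}
Let $\rho$ be a rational action of an algebraic group $H$ on $X$ with domain $D\subset H\times X$, and let $m\in H$ be such that $\rho_m$ is everywhere defined. If $(g,x)\in D$, then $(mg,x)\in D$.
\end{lemma}

\begin{proof}
Let $\lambda$ be the automorphism $(g,x)\mapsto(mg,x)$ of the variety $H\times X$. The rational map $\beta=\rho\circ\lambda$ has domain $\lambda^{-1}(D)$. The map $\alpha(g,x)=\rho_m(\rho(g,x))$ is a morphism $D\to X$, because $\rho_m$ is a morphism $X\to X$. Fix $g\in H$. By (R5) and (R4), $\alpha(g,\cdot)$ on $D_g$ represents $\rho_m\rho_g$. By (R5), $\beta(g,\cdot)=\rho(mg,\cdot)$ on $D_{mg}$ represents $\rho_{mg}$. Since $\rho_m\rho_g=\rho_{mg}$, the two agree on $D_g\cap D_{mg}$. Hence $\alpha=\beta$ at every point of $D\cap\lambda^{-1}(D)$, and (R2) gives $D\subset\operatorname{Dom}(\beta)=\lambda^{-1}(D)$.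
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $e\in M$ since $\rho_e$ is the identity. If $g,h\in M$, then $\rho_{gh}=\rho_g\rho_h$ is represented by the morphism $\rho_g\circ\rho_h\colon X\to X$, by (R4), so $gh\in M$. By Lemma~\ref{lem:monoid}, $H=\overline M$ is a closed subgroup, and with its reduced structure it is an algebraic group.

\emph{Restriction to $H$.} The set $U=\operatorname{Dom}(\rho)\cap(H\times X)$ is open in $H\times X$, and its slices over the points of $H$ are dense in $X$ by (R5). So $U$ is dense by (R3) and satisfies (i)--(iii) for $\rho|_H\colon H\to\operatorname{Bir}(X)$. Here we use that condition (ii) holds for \emph{every} group element, since $H$ may be nowhere dense in $G$. Thus $\rho|_H$ is a rational action of $H$. Let $D\subset H\times X$ be its domain, which may be larger than $U$ (see Example~\ref{ex:pgl3}).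

\emph{One full slice.} Proposition~\ref{prop:key}, applied to $\rho|_H\colon H\times X\dashrightarrow X$, gives a dense open set $H_0\subset H$ with $\operatorname{Dom}(\rho_h)=D_h$ for $h\in H_0$. As $M$ is dense in $H$ and $H_0$ is open and nonempty, there is $m_0\in M\cap H_0$, and $D_{m_0}=\operatorname{Dom}(\rho_{m_0})=X$. The openness of $H_0$ matters here, since density is all that we know about $M$.

\emph{All slices are full.} Lemma~\ref{lem:translate} moves $D$ into itself by elements of $M$ only. To pass from $M$ to its closure, we look at the complement of $D$, whose stability is a closed condition. Fix $x\in X$ and let $F=\{h\in H:(h,x)\notin D\}$, a closed subset of $H$. If $m\in M$ and $y\in F$, then $m^{-1}y\in F$, for otherwise Lemma~\ref{lem:translate} would give $(y,x)=(m\cdot m^{-1}y,x)\in D$. So the set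
\[
\{h\in H:hF\subset F\}=H\cap\bigcap_{y\in F}Fy^{-1}
\]
contains $M^{-1}$. This set is closed in $H$, and $M^{-1}$ is dense in $H$ because inversion is a homeomorphism of $H$. Hence $hF\subset F$ for all $h\in H$. If $F$ contained a point $y$, it would contain $Hy=H$, contrary to $m_0\notin F$. So $F=\emptyset$ for every $x$, and $D=H\times X$.

\emph{Conclusion.} The action $\rho|_H$ is regular, and by (R5) each $\rho_h$ with $h\in H$ is represented by a morphism on $D_h=X$. So $H\subset M$, and $M=H$ is a closed subgroup on which $\rho$ restricts to a regular action. If $g\in M$, then $g^{-1}\in M$, so $\rho_g$ and $\rho_{g^{-1}}$ are morphisms $X\to X$; their composites represent the identity and equal it by (R1), so $\rho_g\in\operatorname{Aut}(X)$. Conversely, $\rho_g\in\operatorname{Aut}(X)$ implies $g\in M$. Thus $M=\rho^{-1}(\operatorname{Aut}(X))$. Finally, if $S\subset M$ lies in no proper closed subgroup of $G$, then $M=G$ and $\rho=\rho|_M$ is regular. A dense subgroup is such a set $S$, since the only closed set containing it is $G$.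
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
If $\rho(G)\subset\operatorname{Aut}(X)$, then $M=G$, and $\rho=\rho|_M$ is regular by Theorem~\ref{thm:main}.
\end{proof}

\section{Which subgroups occur, and where the domain is small}\label{sec:examples}

To realize a closed subgroup $H$ as $M$, we remove from a variety with a regular $G$-action a closed set whose stabilizer is $H$. The subset $H\subset G$ has this stabilizer under left translation, but it may contain irreducible components of $G$, and then its complement is not dense. A factor $\mathbb A^1$ repairs this.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]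
Let $G$ act on $X'=G\times\mathbb A^1$ by $g\cdot(a,t)=(ga,t)$, and let $X=X'\setminus(H\times\{0\})$. This set is open in $X'$, and it is dense because it contains $G\times(\mathbb A^1\setminus\{0\})$. Transporting the action along the inclusion $X\subset X'$, as in Section~\ref{sec:intro}, gives a rational action $\rho$ on $X$, with $\rho_g(y)=g\cdot y$ on the dense open set $X\cap g^{-1}X$.

We claim that $\operatorname{Dom}(\rho_g)=X\cap g^{-1}X$. Only the inclusion $\subset$ needs proof. The morphisms $y\mapsto\rho_g(y)$ and $y\mapsto g\cdot y$ from $\operatorname{Dom}(\rho_g)$ to $X'$ agree on a dense set, so they are equal by (R1), and $g\cdot y=\rho_g(y)\in X$ for all $y\in\operatorname{Dom}(\rho_g)$. Therefore $g\in M$ if and only if $X\subset g^{-1}X$. Passing to complements in $X'$, this means $g^{-1}H\subset H$, which holds if and only if $g\in H$.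
\end{proof}

For instance, in characteristic $p>0$ the choice $H=\mathbb F_p\subset\mathbb G_a$ gives a rational action of $\mathbb G_a$ that is not regular although $\rho_1$ is an automorphism, in contrast to characteristic zero.

The last example shows that the open set $Z_0$ of Proposition~\ref{prop:key} cannot be replaced by $Z$ even for a rational action on a smooth projective surface, and that even the identity element can be exceptional. So the passage from a general element to all elements must use the group law together with the hypothesis on the maps $\rho_m$, as in Section~\ref{sec:group}.

\begin{example}\label{ex:pgl3}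
Let $\pi\colon X\to\mathbb P^2$ be the blow-up of a point $p$, with exceptional curve $E\cong\mathbb P^1$, so that $\pi$ maps $X\setminus E$ isomorphically onto $\mathbb P^2\setminus\{p\}$. Let $G=\mathrm{PGL}_3$ act rationally on $X$ by $\rho_g=\pi^{-1}g\pi$, with domain $D\subset G\times X$. The formula $\rho(g,x)=\pi^{-1}(g\pi(x))$ defines a morphism on the open set $\Omega=\{(g,x):g\pi(x)\neq p\}$, so $\Omega\subset D$ and the formula holds on $\Omega$, by (R2).

The map $\rho_e$ is the identity, but $(e,x_0)\notin D$ for every $x_0\in E$. Suppose that $(e,x_0)\in D$. The set $O=\{(g,x)\in G\times E:(g,x)\in D,\ (g,x_0)\in D\}$ is open in the irreducible variety $G\times E$ and contains $(e,x_0)$. The pairs $(g,x)\in O$ with $gp\neq p$ form a dense open subset of $O$, and for them $\rho(g,x)=\pi^{-1}(gp)=\rho(g,x_0)$. By (R1), $\rho(g,x)=\rho(g,x_0)$ on all of $O$. For $g=e$ we have $\rho(e,x)=x$ on $D_e$ by (R5), so $x=x_0$ for all $x$ in the nonempty open subset $O_e$ of the curve $E$. This is absurd, as $O_e$ is infinite.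

Here $M$ is the stabilizer of $p$. An element fixing $p$ preserves the ideal sheaf of $p$ and so lifts to an automorphism of the blow-up, which represents $\rho_g$. If $gp\neq p$, then $E\subset\Omega_g$ and $\rho_g$ contracts $E$ to a point, so $\rho_g\notin\operatorname{Aut}(X)$ and $g\notin M$ by Theorem~\ref{thm:main}. The action $\rho|_M$ is regular, although $M\times X\not\subset D$: the domain of the restricted action is strictly larger than the restriction of the domain.
\end{example}

\begin{thebibliography}{9}

\bibitem{EGA} EGA IV$_4$.

\bibitem{Kraft} Hanspeter Kraft, \emph{Regularization of Rational Group Actions}, arXiv:1808.08729 (2018).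

\bibitem{Matsumura} Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
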